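\title{The arithmetic polygon of $\{d\}\cup[0,k]$ and generic Newton polygons of $T$-adic exponential sums}

\begin{abstract}
Let $k<d$, and let $f$ be a polynomial over $\mathbb F_q$ with exponents in $\{1,\dots,k\}\cup\{d\}$, lifted term by term to Witt vectors. In large characteristic $p$ the $T$-adic Newton polygon of the $C$-function of $f$ lies above $\operatorname{ord}_p(q)$ times an explicit arithmetic polygon, and it was conjectured that equality holds for generic $f$. We show that this is false: for $(d,k)=(5,2)$ and large $p\equiv2\pmod 5$ equality fails for every $f$. We then classify the pairs $(d,k)$ for which the conjectured statement is true. For $d\ge 2k$ it is true exactly when $k\mid d$, and for $d<2k$ exactly when a finite condition on residues holds. The negative results come from a sharper estimate of one finite determinant. The positive results come from identifying a leading term of that determinant with a Schur function and finding a nonzero character value of the symmetric group on an abacus.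
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{$T$-adic exponential sums}

Let $p$ be a prime, $q=p^b$, $W$ the Witt ring scheme, $\mathbb Z_q=W(\mathbb F_q)$ and $\mathbb Q_q=\mathbb Z_q[\frac1p]$. For $y$ in a finite field of characteristic $p$ let $\hat y=(y,0,0,\dots)$ be its Teichm\"uller lift. The map $y\mapsto\hat y$ is multiplicative, and the Frobenius automorphism $\sigma$ sends $\hat y$ to $\hat y^{\,p}$. Fix integers $1\le k<d$. A polynomial \emph{of type $(d,k)$} over $\mathbb F_q$ is an element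
\[
f(x)=(a_dx^d,0,0,\dots)+\sum_{i=1}^k(a_ix^i,0,0,\dots)\in W(\mathbb F_q[x]),\qquad a_da_k\ne0 .
\]
Its value at $x\in\mathbb F_{q^l}$ is $f(x)=\hat a_d\hat x^d+\sum_{i\le k}\hat a_i\hat x^i\in\mathbb Z_{q^l}$. The $T$-adic exponential sums and the $T$-adic $C$-function of $f$ are
\begin{align*}
S_f(l,T)&=\sum_{x\in\mathbb F_{q^l}^\times}(1+T)^{\operatorname{Tr}_{\mathbb Q_{q^l}/\mathbb Q_p}(f(x))}\in\mathbb Z_p[[T]],\\
C_f(s,T)&=\exp\Big(-\sum_{l\ge1}\frac{S_f(l,T)}{q^l-1}\,\frac{s^l}{l}\Big)=\sum_{n\ge0}c_ns^n\in1+s\,\mathbb Z_p[[T]][[s]].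
\end{align*}

The homomorphism $a\mapsto(1+T)^a$ on $\mathbb Z_p$ specializes, at $T=\zeta-1$ with $\zeta$ a root of unity of $p$-power order, to the character $a\mapsto\zeta^a$. So $S_f(l,T)$ interpolates the exponential sums of $f$ for all characters of finite order of $\mathbb Z_p$, and at $T=\zeta_p-1$, with $\zeta_p$ of order $p$, it is the classical sum $\sum_{x\ne0}\zeta_p^{\operatorname{Tr}\bar f(x)}$ of $\bar f=a_dx^d+\sum_{i\le k}a_ix^i\in\mathbb F_q[x]$. If $T^m$ divides $c_n$, then $(\zeta-1)^m$ divides the specialization of $c_n$. The $T$-adic orders of the $c_n$ therefore bound from below the $p$-adic orders of all these specializations at once.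

The orders are recorded by a Newton polygon. Let $K$ be a complete valued field with valuation $\operatorname{ord}$, and let $g=\sum_n u_ns^n\in K[[s]]$ have $u_0=1$ and be entire, that is, $\operatorname{ord}(u_n)/n\to\infty$. The Newton polygon $\operatorname{NP}(g)$ is the largest convex function on $\mathbb R_{\ge0}$ with $\operatorname{NP}(g)(n)\le\operatorname{ord}u_n$ for all $n$. It is linear between consecutive integers; an integer at which the slope jumps is a \emph{vertex}. We use three standard facts.
\begin{itemize}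
\item[(N1)] At a vertex $n$ one has $\operatorname{NP}(g)(n)=\operatorname{ord}u_n$.
\item[(N2)] If $\operatorname{ord}u_n'\ge\operatorname{ord}u_n$ for all $n$, then $\operatorname{NP}(\sum u_n's^n)\ge\operatorname{NP}(\sum u_ns^n)$.
\item[(N3)] If $g=\prod_i(1-\beta_is)$ with $\operatorname{ord}\beta_1\le\operatorname{ord}\beta_2\le\cdots\to\infty$, then the slopes of $\operatorname{NP}(g)$ are the numbers $\operatorname{ord}\beta_i$. (Up to sign $u_n$ is the $n$th elementary symmetric function of the $\beta_i$, so $\operatorname{ord}u_n\ge\sum_{i\le n}\operatorname{ord}\beta_i$, with equality when $\operatorname{ord}\beta_n<\operatorname{ord}\beta_{n+1}$.)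
\end{itemize}
The series $C_f(s,T)$ is entire over $\mathbb Q_p((T))$ with $\operatorname{ord}_T(T)=1$; see \eqref{eq:trivial} below. Its Newton polygon is denoted by $\operatorname{NP}_T(f)$.

\subsection{The arithmetic polygon and the conjecture}

For an integer $a$ let $\langle a\rangle\in\{0,\dots,d-1\}$ be its residue modulo $d$ and $\rho(a)\in\{0,\dots,k-1\}$ its residue modulo $k$. Write $1_{\mathcal E}$ for the indicator of a condition $\mathcal E$. For $a\ge-1$ put
\[
\theta(a)=\sum_{i=1}^{\langle a\rangle}\Big(1_{\rho(\langle pi\rangle)>\rho(\langle a\rangle)}-1_{\rho(i)>\rho(\langle a\rangle)}\Big),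
\]
and for $a\ge0$ put
\begin{equation}\label{eq:varpi}
\varpi(a)=\Big\lfloor\frac{pa}d\Big\rfloor-\Big\lfloor\frac ad\Big\rfloor+\Big\lfloor\frac{\langle pa\rangle}k\Big\rfloor-\Big\lfloor\frac{\langle a\rangle}k\Big\rfloor+\theta(a)-\theta(a-1).
\end{equation}
The \emph{arithmetic polygon} $P=p_{d,[0,k]}$ of $\{d\}\cup[0,k]$ is the convex function on $\mathbb R_{\ge0}$, linear between consecutive integers, with $P(0)=0$, whose slopes are the numbers $\varpi(0),\varpi(1),\dots$. The following lower bound is known, and we use it without proof.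

\begin{theorem}[known lower bound]\label{thm:known}
If $p>d(2d+1)$, then $\operatorname{NP}_T(f)\ge\operatorname{ord}_p(q)\,P$ for every $f$ of type $(d,k)$ over $\mathbb F_q$.
\end{theorem}

One expects such a bound to be attained by most $f$. As we recall in Section~\ref{sec:dwork}, the first coefficients $c_n$ are controlled by polynomials in $a_1,\dots,a_k,a_d$, and equality at $n$ asks that a certain homogeneous component of such a polynomial be nonzero at the given coefficients. A polynomial that is not identically zero is nonzero at a generic point. In the simplest case the guess is correct: for large $p\equiv1\pmod d$ equality even holds for every $f$ (Remark~\ref{rem:one}).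

\begin{definition}\label{def:sharp}
Let $\mathcal X$ be the open set $a_da_k\ne0$ in the affine space $\mathbb A^{k+1}$ over $\overline{\mathbb F}_p$ with coordinates $(a_1,\dots,a_k,a_d)$. \emph{Generic equality holds at $p$} if there is a nonempty Zariski open set $U\subset\mathcal X$, depending on $p,d,k$ but not on $q$, such that $\operatorname{NP}_T(f)=\operatorname{ord}_p(q)\,P$ for every power $q$ of $p$ and every $f$ of type $(d,k)$ with coefficient vector in $\mathbb F_q^{k+1}\cap U$. The pair $(d,k)$ is \emph{sharp} if there is a bound $N=N(d,k)$ such that generic equality holds at every prime $p>N$.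
\end{definition}

The problem, posed in \cite{LL}, is to prove or disprove the conjecture that \emph{every pair $(d,k)$ with $1\le k<d$ is sharp}.

\begin{remark}\label{rem:noU}
If, for some $p$, equality fails for every $q$ and every $f$, then generic equality fails at $p$: a nonempty $U$ has an $\overline{\mathbb F}_p$-point, and this point is defined over some $\mathbb F_q$.
\end{remark}

\subsection{Results}

\begin{theorem}\label{thm:counter}
Let $d=5$ and $k=2$. For every prime $p\equiv2\pmod5$ with $p>361$, every power $q$ of $p$ and every $f$ of type $(5,2)$ over $\mathbb F_q$, the polygon $\operatorname{NP}_T(f)$ is different from $\operatorname{ord}_p(q)\,p_{5,[0,2]}$. Hence the conjecture is false.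
\end{theorem}

The classification is stated in terms of a finite condition. Let $c$ be a unit modulo $d$. For $0\le r\le d-1$ and $0\le y\le k-1$ put
\[
\nu_y=\nu_y(c,r)=\#\{0\le i\le r:\rho(\langle ci\rangle)=y\}-\#\{0\le i\le r:\rho(i)=y\}.
\]
Thus $\nu_y$ is the surplus of the residue $y$ modulo $k$ in the set $\{\langle ci\rangle:0\le i\le r\}$ over the set $\{0,\dots,r\}$, and $\sum_y\nu_y=0$. The condition is
\[
\mathbf B(c):\qquad \sum_{y>t}\nu_y(c,r)\le\sum_{y>\rho(r)}\nu_y(c,r)\quad\text{for all }0\le r\le d-1,\ 0\le t\le k-1 .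
\]
For a prime $p\nmid d$, $\mathbf B(p)$ refers to the class of $p$ modulo $d$. Let $N_0=2d(d+1)^2+1$.

\begin{theorem}\label{thm:class}
Let $1\le k<d$.
\begin{itemize}
\item[(a)] If $p>N_0$ and $\mathbf B(p)$ fails, there is $n\le d$ such that $\operatorname{NP}_T(f)(n)>\operatorname{ord}_p(q)\,P(n)$ for every $q$ and every $f$.
\item[(b)] Suppose $k\mid d$ or $d<2k$. There is $N(d,k)$ such that generic equality holds at every prime $p>N(d,k)$ for which $\mathbf B(p)$ holds.
\item[(c)] The pair $(d,k)$ is sharp if and only if $\mathbf B(c)$ holds for all units $c$ modulo $d$. Explicitly: if $d\ge2k$, it is sharp if and only if $k\mid d$; if $d<2k$, it is sharp if and only if for all units $c$ modulo $d$ and all $0\le t<r<k$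
\begin{equation}\label{eq:star}
\#\{1\le i\le r:\ t<\rho(\langle ci\rangle)\le r\}\le r-t .
\end{equation}
\item[(d)] The pairs with $k=d-1$ or $k=d-2$ are sharp. A pair with $k=d-3$ is sharp if and only if $d\notin\{5,7\}$.
\end{itemize}
\end{theorem}

\subsection{The idea of the proof}

Dwork's trace formula expresses $C_f$ as a Fredholm determinant, and for $n\le d$ the coefficient $c_n$ is governed by a single determinant $F_n=\det(\gamma_{pi-j})_{0\le i,j<n}$. The entry $\gamma_m$ is a weighted count of the ways of writing $m$ as a sum of exponents from $\{1,\dots,k,d\}$, and each summand costs one power of $T$. For a permutation $\tau$ the cost of the corresponding term of $F_n$ is at least a quantity independent of $\tau$ plus the number of $i$ with $\rho(\langle pi\rangle)>\rho(\tau(i))$. For \emph{every} threshold $t$ this number is at least $\sum_{y>t}\nu_y(p,n-1)$. The polygon $P$ contains exactly this sum, but for the one threshold $t=\rho(n-1)$. Condition $\mathbf B(p)$ says that no threshold does better. When it fails, the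 component of $F_n$ that should be generically nonzero is zero for lack of terms. This gives Theorem~\ref{thm:counter} (Section~\ref{sec:52}) and Theorem~\ref{thm:class}(a) (Section~\ref{sec:threshold}).

When $\mathbf B(p)$ holds, one must still rule out cancellation among the terms. The part of $F_n$ with the highest power of $a_d$ is a Schur function (Section~\ref{sec:schur}), so the question becomes whether a character value $\chi^\lambda(\mu)$ with a prescribed number of parts of $\mu$ is nonzero. On the abacus with $k$ runners the numbers $\nu_y$ become the charges of $\lambda$, and such a $\mu$ is found by descending induction on the number of runners (Section~\ref{sec:abacus}). Specializing $T=\zeta_p-1$ then carries the equality from $[0,d]$ to all of $\mathbb R_{\ge0}$ (Section~\ref{sec:generic}). Section~\ref{sec:class} analyzes the condition $\mathbf B$.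

\medskip
\noindent\textbf{Standing conventions.} From now on $p>N_0$ and $q=p^b$. With $\Delta=(d+1)^2$ this means $\frac{p-1}d>2\Delta$; it also gives $p\nmid d$ and $p>d(6d+1)>d(2d+1)$, because $2(d+1)^2\ge6d+1$. We write
\[
pi=dM_i+A_i,\qquad M_i=\lfloor pi/d\rfloor,\qquad A_i=\langle pi\rangle ,
\]
and $[a,a']$ denotes the set of integers between $a$ and $a'$ when it is used as an index set.

\section{The slopes and values of $P$}\label{sec:polygon}

For $0\le r\le d-1$ let $\nu_y=\nu_y(p,r)$ and
\[
D(r)=\sum_{i=0}^r\Big(\Big\lfloor\frac{A_i}k\Big\rfloor-\Big\lfloor\frac ik\Big\rfloor\Big)+\sum_{y>\rho(r)}\nu_y .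
\]

\begin{lemma}\label{lem:P}
\begin{itemize}
\item[(i)] $\varpi(0)=0$ and $\varpi(a+d)=\varpi(a)+p-1$ for all $a\ge0$.
\item[(ii)] $\varpi(0)<\varpi(1)<\cdots$. So $P(n)=\sum_{a<n}\varpi(a)$, and every integer $n\ge1$ is a vertex of $P$.
\item[(iii)] For $1\le n\le d$ and $r=n-1$,
\begin{equation}\label{eq:Pn}
P(n)=\sum_{i=0}^rM_i+D(r),\qquad P(n)+1\le\frac{(p-1)n(n-1)}{2d}+\Delta .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $p\nmid d$, the map $i\mapsto\langle pi\rangle$ permutes $[1,d-1]$. So the two indicators in $\theta(-1)=\theta(d-1)$ have equal sums and $\theta(-1)=0$; all other terms of $\varpi(0)$ vanish. Replacing $a$ by $a+d$ in \eqref{eq:varpi} raises the first floor by $p$ and the second by $1$, and the other terms depend only on $a$ modulo $d$.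

(ii) For $0\le a\le d$ we have $\lfloor a/d\rfloor\le1$, while $\lfloor\langle pa\rangle/k\rfloor-\lfloor\langle a\rangle/k\rfloor$, $\theta(a)$ and $\theta(a-1)$ have absolute value at most $d-1$. Hence $|\varpi(a)-M_a|\le3d$. As $M_{a+1}-M_a>p/d-1$, we get $\varpi(a+1)-\varpi(a)>p/d-1-6d>0$ for $0\le a<d$. By (i) this extends to all $a$.

(iii) Sum \eqref{eq:varpi} over $0\le a\le r$. Here $\lfloor a/d\rfloor=0$ and $\langle a\rangle=a$, and the terms $\theta$ telescope to $\theta(r)-\theta(-1)=\theta(r)$. The index $i=0$ has $\rho(A_0)=\rho(0)=0$, so it can be added to the sum defining $\theta(r)$, and $\theta(r)=\sum_{y>\rho(r)}\nu_y$. This is the first formula. Each $i\in[0,r]$ contributes at most $(d-1)+1$ to $D(r)$, so $D(r)\le d^2$. Also $\sum_{i\le r}M_i\le\frac{pn(n-1)}{2d}\le\frac{(p-1)n(n-1)}{2d}+\frac{d-1}2$, and $d^2+\frac{d-1}2+1\le\Delta$.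
\end{proof}

\begin{example}\label{ex:simple}
If $p\equiv1\pmod d$, then $A_i=i$ for $i<d$, all $\nu_y$ vanish, $\mathbf B(p)$ holds, $D(r)=0$ and $\varpi(a)=\frac{(p-1)a}d$. If $k=1$, then $\rho=0$, the condition $\mathbf B$ is empty, and $D(r)=\sum_{i\le r}(A_i-i)$. So the threshold plays a role only for $k\ge2$ and $p\not\equiv1\pmod d$.
\end{example}

\section{Reduction to a finite determinant}\label{sec:dwork}

\subsection{The trace formula}

The function $x\mapsto(1+T)^{\operatorname{Tr}f(x)}$ is not visibly a power series in $\hat x$. The Artin--Hasse series makes it one. Recall that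
\[
E(x)=\exp\Big(\sum_{i\ge0}\frac{x^{p^i}}{p^i}\Big)=\sum_{m\ge0}\varepsilon_mx^m\in\mathbb Z_{(p)}[[x]],\qquad\varepsilon_m=\frac1{m!}\ \text{ for }m<p .
\]
Since $E(x)=1+x+\cdots$, there is a unique $\pi=T+\cdots\in\mathbb Z_p[[T]]$ with $E(\pi)=1+T$. Then $\mathbb Z_p[[\pi]]=\mathbb Z_p[[T]]$ and $\operatorname{ord}_\pi=\operatorname{ord}_T$; we write $\operatorname{ord}$. Let $R=\mathbb Z_q[[\pi]]$, with $\sigma$ acting on coefficients and fixing $\pi$.

Let $\xi=(\xi_1,\dots,\xi_k,\xi_d)$ be indeterminates and define $\tilde\gamma_m\in\mathbb Z_{(p)}[\xi]$ by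
\begin{equation}\label{eq:gamma}
\prod_{i\in\{1,\dots,k,d\}}E(\xi_ix^i)=\sum_{m}\tilde\gamma_m(\xi)x^m,\qquad\tilde\gamma_m=\sum_{\sum im_i=m}\ \prod_i\varepsilon_{m_i}\xi_i^{m_i},
\end{equation}
with $\tilde\gamma_m=0$ for $m<0$. Put $\gamma_m=\tilde\gamma_m(\pi\hat a_1,\dots,\pi\hat a_k,\pi\hat a_d)\in R$ and $E_f(x)=\sum_m\gamma_mx^m$. A monomial of degree $\sum m_i$ in $\xi$ carries the factor $\pi^{\sum m_i}$, and $m=\sum im_i\le d\sum m_i$, so
\begin{equation}\label{eq:crude}
\operatorname{ord}\gamma_m\ge m/d .
\end{equation}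
Let $\Gamma=(\gamma_{pi-j})_{i,j\ge0}$. Each row has finitely many nonzero entries, since $\gamma_{pi-j}=0$ for $j>pi$. For finite sets $I',I$ of the same size, $\Gamma[I',I]$ is the submatrix with rows $I'$ and columns $I$.

\begin{proposition}\label{prop:trace}
For every $n\ge1$,
\begin{equation}\label{eq:cn}
c_n=(-1)^n\sum_{I_0,\dots,I_{b-1}}\ \prod_{j=0}^{b-1}\sigma^j\big(\det\Gamma[I_{j+1},I_j]\big),\qquad I_b=I_0,
\end{equation}
where the $I_j$ run over the $n$-element sets of nonnegative integers.
\end{proposition}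

\begin{proof}
Let $y\in\mathbb Z_{q^l}$ satisfy $y^{q^l}=y$. Then $\sum_{j<bl}y^{p^{i+j}}=\operatorname{Tr}(y)$ for every $i\ge0$, so
\[
\prod_{j<bl}E(\pi y^{p^j})=\exp\Big(\sum_{i\ge0}\frac{\pi^{p^i}}{p^i}\sum_{j<bl}y^{p^{i+j}}\Big)=E(\pi)^{\operatorname{Tr}(y)} .
\]
Apply this to $y=\hat a_i\hat x^i$, for which $y^{p^j}=\sigma^j(\hat a_i)(\hat x^{p^j})^i$, and multiply over $i$. This gives $(1+T)^{\operatorname{Tr}f(x)}=G(\hat x)$ with $G(x)=\prod_{j<bl}E_f^{\sigma^j}(x^{p^j})=\sum_mG_mx^m$. By \eqref{eq:crude}, $\operatorname{ord}G_m\ge m/(dp^{bl-1})$, so we may sum termwise over the $(q^l-1)$th roots of unity: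
\[
S_f(l,T)=(q^l-1)\sum_{i\ge0}G_{(q^l-1)i}.
\]
The sum on the right is the trace of the matrix $(G_{q^li-j})_{i,j\ge0}$, which we now factor. On $R[[x]]$ let $\psi(\sum u_mx^m)=\sum u_{pm}x^m$, and let a power series act by multiplication. In the basis $1,x,x^2,\dots$ the operator $\psi^{bl}\circ G$ has matrix $(G_{q^li-j})$ and $\psi\circ E_f$ has matrix $\Gamma$; these matrices have finite rows, so composition corresponds to the matrix product. Comparing coefficients shows $\psi\circ H(x^p)=H(x)\circ\psi$ for every $H\in R[[x]]$. Moving each factor $E_f^{\sigma^j}(x^{p^j})$ to the left past $\psi^j$ gives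
\[
\psi^{bl}\circ G=(\psi\circ E_f^{\sigma^{bl-1}})\circ\cdots\circ(\psi\circ E_f^{\sigma})\circ(\psi\circ E_f).
\]
Since $\sigma^b$ fixes $\Gamma$, the matrix of this operator is $\Phi^l$ with $\Phi=\Gamma^{\sigma^{b-1}}\cdots\Gamma^\sigma\Gamma$. Hence $S_f(l,T)=(q^l-1)\operatorname{Tr}(\Phi^l)$ and $C_f=\exp(-\sum_l\operatorname{Tr}(\Phi^l)s^l/l)$.

To pass to determinants, conjugate by the diagonal matrix with entries $\pi^{i/d}$. By \eqref{eq:crude} the entry $\Gamma'_{ij}=\pi^{(j-i)/d}\gamma_{pi-j}$ has order at least $(p-1)i/d$, and so does every entry in row $i$ of the conjugate $\Phi'=\Gamma'^{\sigma^{b-1}}\cdots\Gamma'$ of $\Phi$. In the $\mathbb Q$-algebra $\mathbb Q_q[[\pi^{1/d}]]/(\pi^N)$ only the rows $i<N'$ of $\Phi'$ are nonzero, for some $N'$. So the traces of the powers of $\Phi'$ and its nonzero principal minors are those of the $N'\times N'$ upper left block $B$, and $\exp(-\sum_l\operatorname{Tr}(B^l)s^l/l)=\det(1-sB)$. Letting $N\to\infty$, and noting that traces and principal minors are unchanged by the conjugation,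 we get $c_n=(-1)^n\sum_{|I_0|=n}\det\Phi[I_0,I_0]$. The Cauchy--Binet formula for the product $\Phi$ gives \eqref{eq:cn}.
\end{proof}

For an $n$-element set $I$ let $\eta(I)=\sum_{i\in I}i-\frac{n(n-1)}2\ge0$; it vanishes only for $I=[0,n-1]$. By \eqref{eq:crude},
\begin{equation}\label{eq:minor}
\operatorname{ord}\det\Gamma[I',I]\ge\frac1d\Big(p\sum_{i\in I'}i-\sum_{j\in I}j\Big)=\frac{(p-1)n(n-1)}{2d}+\frac{p\,\eta(I')-\eta(I)}d .
\end{equation}
Adding these bounds around the cycle $I_0,\dots,I_{b-1},I_0$ gives
\begin{equation}\label{eq:trivial}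
\operatorname{ord}c_n\ge b\,\frac{(p-1)n(n-1)}{2d},
\end{equation}
which shows that $C_f$ is entire and, by Example~\ref{ex:simple}, is the bound $bP(n)$ when $p\equiv1\pmod d$.

\subsection{The dominant term}

Let $F_n=\det(\gamma_{pi-j})_{0\le i,j\le n-1}$. The term of \eqref{eq:cn} with all $I_j=[0,n-1]$ is the norm of $F_n$. Any other choice of sets costs about $p/d$ in \eqref{eq:minor}, whereas by \eqref{eq:Pn} the polygon $P$ exceeds the bound \eqref{eq:trivial} on $[0,d]$ by an amount independent of $p$. This is where the size of $N_0$ is used.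

\begin{lemma}\label{lem:dominant}
Let $1\le n\le d$, and let $\omega$ be an integer with $\omega\le\frac{(p-1)n(n-1)}{2d}+\Delta$ and $\operatorname{ord}F_n\ge\omega$. Then $c_n=(-1)^n\prod_{j<b}\sigma^j(F_n)+\varrho$ with $\operatorname{ord}\varrho>b\omega$. In particular $\operatorname{ord}c_n\ge b\omega$.
\end{lemma}

\begin{proof}
Fix a term of \eqref{eq:cn} and let $\eta_j=\eta(I_j)$, with $j$ read modulo $b$. Call $j$ good if $\eta_j=\eta_{j+1}=0$, and bad otherwise. For good $j$ the $j$th factor is $\sigma^j(F_n)$, of order at least $\omega=\omega+\frac{p\eta_{j+1}-\eta_j}d$. For bad $j$ it has order at least $\omega-\Delta+\frac{p\eta_{j+1}-\eta_j}d$ by \eqref{eq:minor}. Each $j$ with $\eta_j>0$ makes at most two indices bad, so there are at most $2\sum_j\eta_j$ bad indices. The term thus has order at least $b\omega+(\frac{p-1}d-2\Delta)\sum_j\eta_j$, and $\frac{p-1}d-2\Delta>0$. Every term other than the norm of $F_n$ has $\sum_j\eta_j\ge1$.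
\end{proof}

\begin{lemma}\label{lem:corner}
Let $1\le n\le d$ and $\operatorname{ord}F_n\ge P(n)+1$. If $\operatorname{NP}_T(f)\ge bP$, then $\operatorname{NP}_T(f)(n)>bP(n)$. In any case $\operatorname{NP}_T(f)\ne bP$.
\end{lemma}

\begin{proof}
By \eqref{eq:Pn} and Lemma~\ref{lem:dominant} with $\omega=P(n)+1$ we have $\operatorname{ord}c_n>bP(n)$. This does not yet bound the polygon at $n$, which may pass below the point $(n,\operatorname{ord}c_n)$; the strict convexity of $P$ closes the gap. Suppose $\operatorname{NP}_T(f)\ge bP$ with equality at $n$. If $n$ is not a vertex, the polygon is linear on $[n-1,n+1]$ with some slope $\mu$. Comparison with $bP$ at $n-1$ gives $\mu\le b\varpi(n-1)$, and comparison at $n+1$ gives $\mu\ge b\varpi(n)$, against Lemma~\ref{lem:P}(ii). So $n$ is a vertex, and (N1) gives $\operatorname{NP}_T(f)(n)=\operatorname{ord}c_n>bP(n)$, a contradiction. The last claim follows, since $\operatorname{NP}_T(f)=bP$ would satisfy the hypothesis of the first claim and violate its conclusion.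
\end{proof}

It remains to estimate $F_n$, for which \eqref{eq:crude} is too weak. To write $m$ with few summands from $\{1,\dots,k,d\}$ one uses $d$ as often as possible and covers the remainder with summands of size at most $k$.

\begin{lemma}\label{lem:w}
For $m\ge0$, $\operatorname{ord}\gamma_m\ge w(m):=\lfloor m/d\rfloor+\lceil\langle m\rangle/k\rceil$.
\end{lemma}

\begin{proof}
Consider a monomial of \eqref{eq:gamma} and write $m_d=\lfloor m/d\rfloor-e$ with $e\ge0$. The other $m_1+\dots+m_k$ summands are at most $k$ and add up to $\langle m\rangle+ed\ge\langle m\rangle+ek$. So their number is at least $\lceil\langle m\rangle/k\rceil+e$, and the degree of the monomial is at least $w(m)$.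
\end{proof}

\section{The pair $(5,2)$}\label{sec:52}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Here $N_0=2\cdot5\cdot36+1=361$. Write $p=5m+2$. Then $M_1=m$, $A_1=2$, $M_2=2m$, $A_2=4$, and $\rho$ is the parity. We have $\theta(0)=0$; $\theta(1)=0$, since no residue exceeds $\rho(1)=1$; and
\[
\theta(2)=(1_{\rho(2)>0}-1_{\rho(1)>0})+(1_{\rho(4)>0}-1_{\rho(2)>0})=-1 .
\]
So $\varpi(0)=0$, $\varpi(1)=m+\lfloor\frac22\rfloor-\lfloor\frac12\rfloor=m+1$ and $\varpi(2)=2m+\lfloor\frac42\rfloor-\lfloor\frac22\rfloor-1=2m$, whence $P(3)=3m+1$. The first row of the matrix defining $F_3$ is $(1,0,0)$, so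
\[
F_3=\gamma_{p-1}\gamma_{2p-2}-\gamma_{p-2}\gamma_{2p-1}=\gamma_{5m+1}\gamma_{10m+2}-\gamma_{5m}\gamma_{10m+3}.
\]
Now $w(5m+1)=m+1$, $w(10m+2)=2m+1$, $w(5m)=m$ and $w(10m+3)=2m+2$. By Lemma~\ref{lem:w} both products have order at least $3m+2=P(3)+1$, for every $q$ and every $f$. Lemma~\ref{lem:corner} gives $\operatorname{NP}_T(f)\ne bP$.

By Dirichlet's theorem there are infinitely many primes $p\equiv2\pmod5$, and by Remark~\ref{rem:noU} generic equality fails at each of them with $p>361$. So $(5,2)$ is not sharp.
\end{proof}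

This proof does not use Theorem~\ref{thm:known}. The source of the failure is the term $\theta(2)=-1$. The next section shows that in a lower bound for $\operatorname{ord}F_n$ the place of $\theta(n-1)$ is taken by the cardinality of a set, and a cardinality cannot be negative.

\section{Thresholds}\label{sec:threshold}

\begin{proposition}\label{prop:lower}
Let $1\le n\le d$, $r=n-1$ and $\nu_y=\nu_y(p,r)$. For every $q$ and $f$,
\begin{equation}\label{eq:lower}
\operatorname{ord}F_n\ge P(n)+\max_{0\le t\le k-1}\Big(\sum_{y>t}\nu_y-\sum_{y>\rho(r)}\nu_y\Big)\ge P(n).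
\end{equation}
\end{proposition}

\begin{proof}
For integers $a,j$ we have $\frac{a-j}k=\lfloor\frac ak\rfloor-\lfloor\frac jk\rfloor+\frac{\rho(a)-\rho(j)}k$ with $|\rho(a)-\rho(j)|<k$, so
\[
\Big\lceil\frac{a-j}k\Big\rceil=\Big\lfloor\frac ak\Big\rfloor-\Big\lfloor\frac jk\Big\rfloor+1_{\rho(a)>\rho(j)} .
\]
Let $0\le i,j\le d-1$ with $pi-j=dM_i+A_i-j\ge0$. If $A_i\ge j$, then $w(pi-j)=M_i+\lceil\frac{A_i-j}k\rceil$. If $A_i<j$, then $w(pi-j)=M_i-1+\lceil\frac{A_i-j+d}k\rceil\ge M_i+\lceil\frac{A_i-j}k\rceil$, because $d\ge k$. For $pi-j<0$ the entry is zero. Hence the term of $F_n$ belonging to a permutation $\tau$ of $[0,r]$ has order at least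
\[
\sum_{i\le r}M_i+\sum_{i\le r}\Big(\Big\lfloor\frac{A_i}k\Big\rfloor-\Big\lfloor\frac ik\Big\rfloor\Big)+\#\{i:\rho(A_i)>\rho(\tau(i))\}.
\]
Fix a threshold $t$. Every $i$ with $\rho(A_i)>t$ and $\rho(\tau(i))\le t$ is counted in the last term, and the number of such $i$ is at least
\[
\#\{i\le r:\rho(A_i)>t\}-\#\{j\le r:\rho(j)>t\}=\sum_{y>t}\nu_y .
\]
Comparing with \eqref{eq:Pn} gives the first inequality, and $t=\rho(r)$ gives the second.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
If $\mathbf B(p)$ fails at $r$, let $n=r+1$. By \eqref{eq:lower}, $\operatorname{ord}F_n\ge P(n)+1$ for all $q$ and $f$. Theorem~\ref{thm:known} supplies the hypothesis $\operatorname{NP}_T(f)\ge bP$ of Lemma~\ref{lem:corner}, which gives the strict inequality at $n$.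
\end{proof}

In Section~\ref{sec:52} the set $\{A_0,A_1,A_2\}=\{0,2,4\}$ contains too many multiples of $k$. The same can be arranged whenever $0,k,2k$ are all smaller than $d$ and $k\nmid d$.

\begin{lemma}\label{lem:fail}
If $d>2k$ and $k\nmid d$, then $\mathbf B(c)$ fails for some unit $c$ modulo $d$.
\end{lemma}

\begin{proof}
Let $g=\gcd(k,d)$. It is a proper divisor of $k$, so $2g\le k$. The class of $k/g$ is a unit modulo $d/g$, and reduction maps the units modulo $d$ onto the units modulo $d/g$. So there is a unit $c$ modulo $d$ with $c\equiv k/g\pmod{d/g}$, that is, $cg\equiv k\pmod d$. Since $2k<d$, we get $\langle cg\rangle=k$ and $\langle2cg\rangle=2k$. Take $r=k$, so $\rho(r)=0$. Among the $k+1$ indices $i\in[0,k]$ the three indices $0,g,2g$ have $\rho(\langle ci\rangle)=0$, while $k-1$ indices have $\rho(i)>0$. Hence $\sum_{y>0}\nu_y\le(k-2)-(k-1)=-1$. The threshold $t=k-1$ gives the empty sum $0>-1$.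
\end{proof}

\section{The leading coefficient and Schur functions}\label{sec:schur}

Let $1\le n\le d$ and $r=n-1$. Let $g_n\in\mathbb Z_{(p)}[\xi]$ be the homogeneous component of degree $P(n)$ of $\tilde F_n=\det(\tilde\gamma_{pi-j})_{0\le i,j\le r}$, and let $\bar g_n\in\mathbb F_p[\xi]$ be its reduction. The coefficient of $\pi^{P(n)}$ in $F_n$ is $g_n(\hat a)$, where $\hat a=(\hat a_1,\dots,\hat a_k,\hat a_d)$. Our aim is to show $\bar g_n\neq0$. The polynomial $g_n$ depends on $p$ in a complicated way, but its part of highest degree in $\xi_d$ depends, up to a unit, only on $p$ modulo $d$.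

We recall the facts on symmetric functions that we need \cite[I.3 and I.7]{Mac}. In $\mathbb Q[\mathsf p_1,\mathsf p_2,\dots]$ define $\mathsf h_j$ by $\sum_j\mathsf h_jx^j=\exp(\sum_{m\ge1}\mathsf p_mx^m/m)$, with $\mathsf h_j=0$ for $j<0$. A partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ has size $|\lambda|=\sum\lambda_i$ and length $\ell(\lambda)$, the number of nonzero parts; $n_m(\lambda)$ is the number of parts equal to $m$. The Schur function $\mathsf s_\lambda$ is given by the Jacobi--Trudi formula, and its expansion in the power sums $\mathsf p_m$ involves the values $\chi^\lambda(\mu)\in\mathbb Z$ of the irreducible characters of the symmetric group: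
\begin{equation}\label{eq:JT}
\mathsf s_\lambda=\det(\mathsf h_{\lambda_i-i+j})_{1\le i,j\le N}=\sum_{|\mu|=|\lambda|}\chi^\lambda(\mu)\prod_{m\ge1}\frac{(\mathsf p_m/m)^{n_m(\mu)}}{n_m(\mu)!}\qquad(N\ge\ell(\lambda)).
\end{equation}

The numbers $A_0,\dots,A_r$ are distinct because $p\nmid d$. Sort them as $\alpha_0<\dots<\alpha_r$, and let $\lambda(p,r)$ be the partition with parts $\alpha_r-r\ge\dots\ge\alpha_1-1\ge\alpha_0-0$. It depends only on $r$ and $p$ modulo $d$, and $|\lambda(p,r)|\le d^2$.

\begin{lemma}\label{lem:top}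
Let $\lambda=\lambda(p,r)$ and $M=\sum_{i\le r}M_i$. The coefficient of $\xi_d^M$ in $g_n$ is
\[
\pm\prod_{i=0}^r\frac1{M_i!}\ \sum_\mu\chi^\lambda(\mu)\prod_{m=1}^k\frac{\xi_m^{n_m(\mu)}}{n_m(\mu)!},
\]
where $\mu$ runs over the partitions of $|\lambda|$ with all parts at most $k$ and $\ell(\mu)=D(r)$. In particular, if $p\nmid\chi^\lambda(\mu)$ for one such $\mu$, then $\bar g_n\ne0$.
\end{lemma}

\begin{proof}
For $0\le i,j\le r$ the degree of $\tilde\gamma_{pi-j}$ in $\xi_d$ is at most $\lfloor(pi-j)/d\rfloor\le M_i$. So the coefficient of $\xi_d^M$ in $\tilde F_n$ is the determinant whose $(i,j)$ entry is the coefficient of $\xi_d^{M_i}$ in $\tilde\gamma_{pi-j}$. By \eqref{eq:gamma} that entry is $\varepsilon_{M_i}$ times the coefficient of $x^{A_i-j}$ in $\prod_{m\le k}E(\xi_mx^m)$. Now $M_i<p$ as $i<d$, so $\varepsilon_{M_i}=1/M_i!$. Also $A_i-j<d<p$, so $E$ may be replaced by $\exp$, and the coefficient of $x^{A_i-j}$ is $\mathsf h_{A_i-j}$ evaluated at $\mathsf p_m=m\xi_m$ for $m\le k$ and $\mathsf p_m=0$ for $m>k$. Next, $\lambda_i-i+j=\alpha_{r+1-i}-(r+1-j)$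 for $1\le i,j\le r+1$, so $\det(\mathsf h_{A_i-j})_{0\le i,j\le r}=\pm\mathsf s_\lambda$ by \eqref{eq:JT} with $N=r+1$. After the evaluation only the $\mu$ with parts at most $k$ survive, and the monomial of $\mu$ has degree $\ell(\mu)$. The degree required for $g_n$ is $P(n)-M=D(r)$ by \eqref{eq:Pn}. Finally, distinct $\mu$ give distinct monomials, and the factorials are $p$-adic units since $M_i<p$ and $n_m(\mu)\le d^2<p$.
\end{proof}

\begin{example}\label{ex:21}
Let $d=5$, $p\equiv2\pmod5$, $n=3$. Then $\{A_i\}=\{0,2,4\}$ and $\lambda=(2,1)$. With $\xi_m=\mathsf p_m/m$ we have $\mathsf h_1=\xi_1$, $\mathsf h_2=\xi_2+\frac12\xi_1^2$, $\mathsf h_3=\xi_3+\xi_1\xi_2+\frac16\xi_1^3$, so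
\[
\mathsf s_{(2,1)}=\mathsf h_2\mathsf h_1-\mathsf h_3=\tfrac13\xi_1^3-\xi_3 .
\]
For $k=3$ we have $D(2)=\lfloor4/3\rfloor=1$, and the term $-\xi_3$ shows $\bar g_3\ne0$. For $k=2$ we have $D(2)=1$ as well, but $\xi_3$ is set to $0$ and no term of degree $1$ is left. Note also that the two monomials $\xi_1\xi_2$ cancel. So cancellation does occur in these determinants, and counting degrees cannot prove nonvanishing.
\end{example}

\section{Character values on the abacus}\label{sec:abacus}

We need a partition $\mu$ with bounded parts, prescribed length and $\chi^\lambda(\mu)\ne0$. The matrix in \eqref{eq:JT} depends on $\lambda$ through the numbers $\lambda_i-i$, which are the $A_i$ up to a shift, so these numbers are the natural way to encode $\lambda$.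

\subsection{Beads, charges and height}

Let $Z(\lambda)=\{\lambda_i-i:i\ge1\}\subset\mathbb Z$. Its elements are \emph{beads} and the other integers are \emph{gaps}; $Z(\emptyset)$ is the set of negative integers. For $N\ge\ell(\lambda)$ the set $Z(\lambda)$ consists of all integers $<-N$ and the $N$ beads $z_i=\lambda_i-i\ge-N$, $1\le i\le N$. Cancelling the beads in $[-N,-1]$ shows that for every function $\varphi$ on $\mathbb Z$
\begin{equation}\label{eq:window}
\sum_{\text{beads }z\ge0}\varphi(z)-\sum_{\text{gaps }z<0}\varphi(z)=\sum_{i=1}^N\big(\varphi(z_i)-\varphi(-i)\big).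
\end{equation}
With $\varphi=1$ we see that the beads $\ge0$ and the gaps $<0$ are equal in number. Conversely, a set $Z=\{z_1>z_2>\cdots\}$ with finitely many nonnegative elements and equally many negative non-elements equals $Z(\lambda)$ for $\lambda_i=z_i+i$: this sequence is weakly decreasing, and if $Z$ contains all integers $<-N$, then it has $N$ elements $\ge-N$, so $z_i=-i$ for $i>N$.

Let $e\ge1$. An \emph{$e$-move} replaces a bead $z$ by a gap $z-e$; its \emph{sign} is $(-1)^h$, where $h$ is the number of beads strictly between $z-e$ and $z$. It turns $\lambda$ into a partition $\lambda^-$ of size $|\lambda|-e$ and corresponds to removing a rim hook of length $e$. The Murnaghan--Nakayama rule \cite[I.7]{Mac} takes the following form; we include the short proof.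

\begin{lemma}\label{lem:MN}
If $|\mu|=|\lambda|-e$ and $\mu\cup e$ is $\mu$ with a part $e$ added, then $\chi^\lambda(\mu\cup e)=\sum\pm\chi^{\lambda^-}(\mu)$, summed over all $e$-moves $\lambda\to\lambda^-$ with their signs.
\end{lemma}

\begin{proof}
The derivation $\partial=e\,\partial/\partial\mathsf p_e$ satisfies $\partial\mathsf h_j=\mathsf h_{j-e}$. So $\partial\det(\mathsf h_{z_i+j})$ is the sum over $i$ of the determinants with $z_i$ replaced by $z_i-e$. If $z_i-e$ is a bead, the determinant has two equal rows or, when $z_i-e<-N$, a zero row. Otherwise moving row $i$ past $h$ rows gives $(-1)^h\mathsf s_{\lambda^-}$. On the right side of \eqref{eq:JT}, $\partial$ lowers $n_e$ by one in each monomial $\prod_m(\mathsf p_m/m)^{n_m}/n_m!$. Compare coefficients.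
\end{proof}

Arrange $\mathbb Z$ on an abacus with $e$ runners: $z=eX+Y$ with $0\le Y<e$ sits in row $X$ on runner $Y$. An $e$-move slides a bead down one row on its runner. Define the \emph{$e$-charges}, their partial sums and the \emph{$e$-height} of $\lambda$ by
\begin{align*}
\kappa_Y&=\#\{\text{beads }z\ge0\text{ on runner }Y\}-\#\{\text{gaps }z<0\text{ on runner }Y\},\\
K_Y&=\kappa_0+\dots+\kappa_Y\qquad(K_{-1}=K_{e-1}=0),\\
H_e(\lambda)&=\sum_{\text{beads }z\ge0}\lfloor z/e\rfloor-\sum_{\text{gaps }z<0}\lfloor z/e\rfloor .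
\end{align*}
By \eqref{eq:window}, $H_1(\lambda)=|\lambda|$. The height measures the least conceivable length of $\mu$. Indeed, if $\chi^\lambda(\mu)\ne0$, then by Lemma~\ref{lem:MN} some sequence of moves of sizes $\mu_1,\mu_2,\dots$ leads from $\lambda$ to $\emptyset$; a move of size at most $e$ lowers a bead by at most one row; so $\ell(\mu)\ge H_e(\lambda)$ if all parts of $\mu$ are at most $e$.

A partition that admits no $e$-move is an \emph{$e$-core}. The next lemma says that as many parts $e$ as possible can be removed without any cancellation.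

\begin{lemma}\label{lem:core}
Let $\tilde\lambda$ be the partition whose runner $Y$ is filled exactly in the rows $X<\kappa_Y$, for each $Y$, where the $\kappa_Y$ are the $e$-charges of $\lambda$. Then $\tilde\lambda$ is an $e$-core with the same $e$-charges. With $w=H_e(\lambda)-H_e(\tilde\lambda)$ we have $w\ge 0$ and $|\lambda|=|\tilde\lambda|+ew$, and there is an integer $u\neq0$ such that $\chi^\lambda(e^w\cup\nu)=u\,\chi^{\tilde\lambda}(\nu)$ for all partitions $\nu$ of $|\tilde\lambda|$.
\end{lemma}

\begin{proof}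
By \eqref{eq:window} an $e$-move preserves each $\kappa_Y$ and lowers $H_e$ by $1$. In an $e$-core each runner is filled exactly below some row, and that row is the charge of the runner. So $\tilde\lambda$ is the only $e$-core with charges $\kappa_Y$. Every maximal sequence of $e$-moves from $\lambda$ is finite, ends at $\tilde\lambda$, and has length $w$; and every sequence of $w$ moves is maximal. Label the beads of $\lambda$. A move past $h$ beads changes their order by a cycle of length $h+1$, so the product of the signs along a sequence is the sign of the permutation that compares the initial and the final order of the labels. Beads on one runner never pass each other, so the final position of each label does not depend on the sequence. All maximal sequences therefore have the same sign, and $w$ applications of Lemma~\ref{lem:MN} give the claim, with $|u|$ the number of sequences.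
\end{proof}

\subsection{A nonzero character value of minimal length}

After Lemma~\ref{lem:core} has removed all parts equal to $k$, the remaining parts are at most $k-1$, and their number is at least $H_{k-1}(\tilde\lambda)$. To reach total length $H_k(\lambda)$ we want $H_{k-1}(\tilde\lambda)=H_k(\tilde\lambda)$, and we want the hypotheses to persist on $k-1$ runners. Both hold when the charges are small and their partial sums are nonnegative.

\begin{proposition}\label{prop:nonzero}
Let $k\ge1$ and let $\lambda$ have $k$-charges $\kappa_0,\dots,\kappa_{k-1}$ with all $K_Y\ge0$. Suppose that all $\kappa_Y\in\{-1,0,1,2\}$, or that all $\kappa_Y\in\{-2,-1,0,1\}$. Then there is a partition $\mu$ of $|\lambda|$ with all parts at most $k$, $\ell(\mu)=H_k(\lambda)$ and $\chi^\lambda(\mu)\ne0$.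
\end{proposition}

\begin{proof}
\emph{Charges in $\{-1,0,1,2\}$.} We use induction on $k$, for all $\lambda$ at once. If $\nu$ has the required properties for the $k$-core $\tilde\lambda$, then $\mu=k^w\cup\nu$ has them for $\lambda$ by Lemma~\ref{lem:core}. So we may assume that $\lambda$ is a $k$-core. If $k=1$, then $\kappa_0=0$, $\lambda=\emptyset$, and $\mu=\emptyset$ works. Let $k\ge2$ and
\[
\mathcal P=\{Y:\kappa_Y\ge1\},\qquad\mathcal P_2=\{Y:\kappa_Y=2\},\qquad\mathcal H=\{Y:\kappa_Y=-1\},
\]
so that $\kappa=1_{\mathcal P}+1_{\mathcal P_2}-1_{\mathcal H}$. The beads $\ge0$ are $Y$ for $Y\in\mathcal P$ (row $0$) and $k+Y$ for $Y\in\mathcal P_2$ (row $1$); the gaps $<0$ are $Y-k$ for $Y\in\mathcal H$ (row $-1$). Hence $H_k(\lambda)=|\mathcal P_2|+|\mathcal H|$.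

The condition on partial sums restricts the three sets. We have $0\notin\mathcal H$ since $K_0\ge0$, and $k-1\notin\mathcal P$ since $\kappa_{k-1}=-K_{k-2}\le0$. If $Y\in\mathcal P_2$, then $K_Y=K_{Y-1}+2\ge2$; each later charge is at least $-1$ and $K_{k-1}=0$, so $Y\le k-3$. These restrictions say exactly that the rows do not change on the abacus with $k-1$ runners:
\begin{itemize}
\item the bead $Y$, $Y\in\mathcal P$, lies in row $0$ on runner $Y\le k-2$;
\item the bead $k+Y=(k-1)+(Y+1)$, $Y\in\mathcal P_2$, lies in row $1$ on runner $Y+1\le k-2$;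
\item the gap $Y-k=-(k-1)+(Y-1)$, $Y\in\mathcal H$, lies in row $-1$ on runner $Y-1\in[0,k-2]$.
\end{itemize}
So $H_{k-1}(\lambda)=H_k(\lambda)$, and the $(k-1)$-charges are
\[
\kappa'_j=1_{\mathcal P}(j)+1_{\mathcal P_2}(j-1)-1_{\mathcal H}(j+1)\in\{-1,0,1,2\},\qquad0\le j\le k-2 .
\]
Since $0\notin\mathcal H$, their partial sums are $K'_j=K_j-1_{\mathcal P_2}(j)-1_{\mathcal H}(j+1)$. If $j\in\mathcal P_2$, then $K_j\ge2$. If $j\notin\mathcal P_2$ and $j+1\in\mathcal H$, then $K_j=K_{j+1}+1\ge1$. Otherwise $K_j'=K_j$. In all cases $K'_j\ge0$. The induction hypothesis gives $\mu$ with parts at most $k-1$, $\ell(\mu)=H_{k-1}(\lambda)=H_k(\lambda)$ and $\chi^\lambda(\mu)\ne0$.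

\emph{Charges in $\{-2,-1,0,1\}$.} Reflect the abacus and exchange beads with gaps: the set $\{-1-z:z\notin Z(\lambda)\}$ has as many nonnegative elements as negative non-elements, so it is $Z(\lambda')$ for a partition $\lambda'$ (the conjugate partition). The reflection sends $(X,Y)$ to $(-1-X,k-1-Y)$, gaps $<0$ of $\lambda$ to beads $\ge0$ of $\lambda'$, and beads $\ge0$ of $\lambda$ to gaps $<0$ of $\lambda'$. So $\lambda'$ has charges $-\kappa_{k-1-Y}\in\{-1,0,1,2\}$ and partial sums $-\sum_{j\ge k-1-Y}\kappa_j=K_{k-2-Y}\ge0$. Moreover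
\[
H_k(\lambda')=\sum_{\text{gaps }z<0}(-1-X)-\sum_{\text{beads }z\ge0}(-1-X)=H_k(\lambda),
\]
because the two sums have equally many terms; the same computation on one runner gives $|\lambda'|=|\lambda|$. An $e$-move $z\to z-e$ of $\lambda$ past $h$ beads corresponds to the $e$-move $-1-z+e\to-1-z$ of $\lambda'$ past $e-1-h$ beads. By Lemma~\ref{lem:MN} and induction, $\chi^{\lambda'}(\mu)=(-1)^{|\mu|-\ell(\mu)}\chi^\lambda(\mu)$. Apply the first case to $\lambda'$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]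
\foreach \n/\x/\y in {4/0/1,0/0/0,-4/0/-1,-3/1/-1,-8/0/-2,-7/1/-2,-6/2/-2,-5/3/-2,4/8/1,0/7/0,-3/7/-1,-6/7/-2,-5/8/-2,-4/9/-2}
  \node[circle,draw,fill=gray!45,minimum size=6mm,inner sep=0pt,font=\scriptsize] at (\x,\y) {$\n$};
\foreach \n/\x/\y in {5/1/1,6/2/1,7/3/1,1/1/0,2/2/0,3/3/0,-2/2/-1,-1/3/-1,3/7/1,5/9/1,1/8/0,2/9/0,-2/8/-1,-1/9/-1}
  \node[font=\scriptsize] at (\x,\y) {$\n$};
\foreach \y in {1,0,-1,-2} \node[font=\scriptsize] at (5,\y) {row $\y$};
\draw[dashed] (-0.6,-0.5)--(3.6,-0.5);
\draw[dashed] (6.4,-0.5)--(9.6,-0.5);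
\foreach \n/\x in {2/0,0/1,-1/2,-1/3,1/7,0/8,-1/9} \node[font=\small] at (\x,-3) {$\n$};
\node[font=\scriptsize] at (5,-3) {charges};
\end{tikzpicture}
\caption{The bead set $Z(\lambda)=\{4,0,-3,-4,\dots\}$ of $\lambda=(5,2)$ on four runners (left) and on three runners (right). Shaded circles are beads, plain numbers are gaps, and the dashed line separates nonnegative from negative positions. On the left no bead can slide down, so $\lambda$ is a $4$-core. The beads $4,0$ and the gaps $-2,-1$ lie in the same rows in both pictures, so $H_4(\lambda)=H_3(\lambda)=3$.}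
\label{fig:abacus}
\end{figure}

\begin{example}\label{ex:52}
The partition $\lambda=(5,2)$ of Figure~\ref{fig:abacus} has $4$-charges $(2,0,-1,-1)$ and $3$-charges $(1,0,-1)$. The only sequence of $3$-moves is $4\to1\to-2$; the first move passes no bead and the second passes the bead $0$. It ends at $(1)$. So the proof produces $\mu=(3,3,1)$, with $\ell(\mu)=3=H_4(\lambda)$ and $\chi^\lambda(\mu)=-1$.
\end{example}

\begin{remark}\label{rem:hyp}
Neither hypothesis can be dropped. For $k=2$ and $\lambda=(2,1)$ the beads are $1,-1,-3,-4,\dots$, the charges are $(-1,1)$, $K_0=-1$ and $H_2(\lambda)=1$; no partition of $3$ of length $1$ has parts at most $2$. This is the partition behind Theorem~\ref{thm:counter}. For $k=2$ and $\lambda=(3,2,1)$ the beads are $2,0,-2,-4,-5,\dots$, the charges are $(2,-2)$, $K_0=2$ and $H_2(\lambda)=1+1+2=4$; the only candidate is $\mu=(2,2,1,1)$, and $\chi^\lambda(\mu)=0$ because $\lambda$ admits no $2$-move.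
\end{remark}

\subsection{The abacus of $\lambda(p,r)$}

\begin{lemma}\label{lem:dict}
Let $0\le r\le d-1$, $v=\rho(r)$, $\lambda=\lambda(p,r)$. Then $H_k(\lambda)=D(r)$, and the $k$-charges $\kappa_0,\dots,\kappa_{k-1}$ of $\lambda$ are $\nu_{v+1},\dots,\nu_{k-1},\nu_0,\dots,\nu_v$, in this order. The inequalities of $\mathbf B(p)$ for this $r$ hold if and only if all $K_Y\ge0$.
\end{lemma}

\begin{proof}
Take $N=r+1$ in \eqref{eq:window}. The beads $z_1,\dots,z_N$ are the numbers $A_i-(r+1)$, and $-1,\dots,-N$ are the numbers $j-(r+1)$, for $0\le i,j\le r$. Write $r=uk+v$ and $a=xk+y$ with $y=\rho(a)$. Then $a-(r+1)=(x-u)k+(y-v-1)$ has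
\[
(X,Y)=(x-u,\ y-v-1)\ \text{ if }y>v,\qquad(X,Y)=(x-u-1,\ k-1-v+y)\ \text{ if }y\le v .
\]
So $X=\lfloor a/k\rfloor-u-1+1_{\rho(a)>v}$, and \eqref{eq:window} with $\varphi=X$ gives $H_k(\lambda)=D(r)$. With $\varphi$ the indicator of a runner it gives the charges. For $t\ge v$ we have $\sum_{y>v}\nu_y-\sum_{y>t}\nu_y=\sum_{v<y\le t}\nu_y=K_{t-v-1}$. For $t<v$, using $\sum_y\nu_y=0$,
\[
\sum_{y>v}\nu_y-\sum_{y>t}\nu_y=\sum_{y>v}\nu_y+\sum_{y\le t}\nu_y=K_{k-1-v+t}.
\]
As $t$ runs over $[0,k-1]$, the index of $K$ runs over $[-1,k-2]$, and $K_{k-1}=0$.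
\end{proof}

So the length required in Lemma~\ref{lem:top} is the length provided by Proposition~\ref{prop:nonzero}, and $\mathbf B(p)$ is the hypothesis on partial sums. The hypothesis on the size of the charges is where ``$k\mid d$ or $d<2k$'' enters.

\begin{lemma}\label{lem:small}
If $k\mid d$, then $\mathbf B(c)$ holds for every unit $c$ modulo $d$. If $k\mid d$ or $d<2k$, and $\mathbf B(p)$ holds, then $\lambda(p,r)$ satisfies the hypotheses of Proposition~\ref{prop:nonzero} for every $0\le r\le d-1$.
\end{lemma}

\begin{proof}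
Let $r=uk+v$ with $v=\rho(r)$. Suppose $k\mid d$. Then $\rho(\langle ci\rangle)=\rho(ci)$, and $c$ is a unit modulo $k$. As $i$ runs over $[0,uk-1]$, both $\rho(ci)$ and $\rho(i)$ take every value $u$ times. The indices $i\in[uk,uk+v]$ give $\nu_y=1_{y\in\Omega}-1_{y\le v}$, where $\Omega=\{\rho(ci):0\le i\le v\}$ has $v+1$ elements. So $\nu_y\in\{0,1\}$ for $y>v$ and $\nu_y\in\{-1,0\}$ for $y\le v$. Raising the threshold above $v$ removes nonnegative terms from $\sum_{y>v}\nu_y$, and lowering it adds nonpositive terms. Hence $\mathbf B(c)$ holds, and the charges lie in $\{-1,0,1\}$.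

Suppose $k<d<2k$. Each residue modulo $k$ occurs at most twice in $[0,d-1]$, hence $0$, $1$ or $2$ times among $A_0,\dots,A_r$. If $r<k$, the residue $y$ occurs $1_{y\le v}$ times in $[0,r]$, so $\nu_y\in\{-1,0,1,2\}$. If $r\ge k$, it occurs $1+1_{y\le v}$ times, so $\nu_y\in\{-2,-1,0,1\}$. In both cases Lemma~\ref{lem:dict} gives $K_Y\ge0$.
\end{proof}

\section{Generic equality}\label{sec:generic}

Lemma~\ref{lem:dominant} controls $c_n$ only for $n\le d$. To reach all $n$ we specialize $T=\zeta_p-1$, where the Newton polygon is determined by its first $d$ slopes. The specialization can raise orders, unless the leading coefficients are $p$-adic units; this is why we need $\bar g_n\ne0$ and not only $g_n\ne0$.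

\begin{proposition}\label{prop:crit}
Let $f$ be of type $(d,k)$ over $\mathbb F_q$ with coefficient vector $a$. If $\bar g_n(a)\ne0$ for all $1\le n\le d$, then $\operatorname{NP}_T(f)=bP$.
\end{proposition}

\begin{proof}
Let $1\le n\le d$. By \eqref{eq:lower}, $F_n\equiv g_n(\hat a)\pi^{P(n)}$ modulo $\pi^{P(n)+1}$, and $g_n(\hat a)$ is a unit of $\mathbb Z_q$ since it reduces to $\bar g_n(a)$. Lemma~\ref{lem:dominant} with $\omega=P(n)$, allowed by \eqref{eq:Pn}, shows that $c_n$ is $\pi^{bP(n)}$ times a unit of $\mathbb Z_p[[\pi]]$.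

On $\mathbb Q_p(\zeta_p)$ normalize the valuation by $\operatorname{ord}(\zeta_p-1)=1$, so that $\operatorname{ord}(q)=b(p-1)$. The image $\pi_1$ of $\pi$ under $T\mapsto\zeta_p-1$ has $\operatorname{ord}\pi_1=1$, as $\pi/T$ is a unit of $\mathbb Z_p[[T]]$. Let $Q$ be the Newton polygon of $C_f(s,\zeta_p-1)$. Since $c_n\in\mathbb Z_p[[\pi]]$, its specialization has order at least $\operatorname{ord}c_n$. By (N2) and Theorem~\ref{thm:known},
\begin{equation}\label{eq:sandwich}
Q\ge\operatorname{NP}_T(f)\ge bP .
\end{equation}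
For $0\le n\le d$ the specialization of $c_n$ has order exactly $bP(n)$, so $Q(n)\le bP(n)$. Hence $Q=bP$ on the interval from $0$ to $d$. The first $d$ slopes of $Q$ are $b\varpi(0),\dots,b\varpi(d-1)$, all smaller than $b\varpi(d)=b(p-1)$ by Lemma~\ref{lem:P}. From $Q(d+1)\ge bP(d+1)$ and convexity, all later slopes are at least $b(p-1)$.

Let $L(s)=\exp(\sum_lS_f(l,\zeta_p-1)s^l/l)$. Since $-(q^l-1)^{-1}=\sum_{j\ge0}q^{jl}$ in $\mathbb Z_p$,
\[
C_f(s,\zeta_p-1)=\prod_{j\ge0}L(q^js).
\]
As $\bar f(0)=0$, the sum of $\zeta_p^{\operatorname{Tr}\bar f(x)}$ over all $x\in\mathbb F_{q^l}$ is $S_f(l,\zeta_p-1)+1$, so $L(s)$ is $(1-s)$ times the $L$-function of these complete sums. By Weil's theorem the latter is a polynomial of degree $d-1$ with coefficients in $\mathbb Z[\zeta_p]$, because $p\nmid d=\deg\bar f$. So $L(s)=\prod_{i=1}^d(1-\beta_is)$ with algebraic integers $\beta_i\ne0$, and $\operatorname{ord}\beta_i\ge0$. By (N3) the slopes of $Q$ are the numbers $\operatorname{ord}\beta_i+jb(p-1)$ with $1\le i\le d$, $j\ge0$. Exactly $d$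 slopes are smaller than $b(p-1)$, and they can only have $j=0$. So the $\operatorname{ord}\beta_i$ are $b\varpi(0),\dots,b\varpi(d-1)$, and by Lemma~\ref{lem:P}(i) the slopes of $Q$ are all the numbers $b\varpi(a)$, $a\ge0$. Thus $Q=bP$, and \eqref{eq:sandwich} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $c$ be a unit modulo $d$ with $\mathbf B(c)$ and let $0\le r\le d-1$. The partition $\lambda=\lambda(p,r)$ and the number $D(r)$ are the same for all $p\equiv c\pmod d$. By Lemmas~\ref{lem:dict} and~\ref{lem:small} and Proposition~\ref{prop:nonzero} there is a partition $\mu$ of $|\lambda|$ with parts at most $k$, $\ell(\mu)=D(r)$ and $\chi^\lambda(\mu)\ne0$. Choose one for each of the finitely many pairs $(c,r)$, and let $N(d,k)$ be the maximum of $N_0$ and the integers $|\chi^\lambda(\mu)|$. Let $p>N(d,k)$ satisfy $\mathbf B(p)$. By Lemma~\ref{lem:top}, $\bar g_n\ne0$ for $1\le n\le d$. The set $U$ where $a_da_k\prod_{n=1}^d\bar g_n(a)\ne0$ is open and nonempty in $\mathcal X$ and depends only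 on $p,d,k$. Proposition~\ref{prop:crit} applies to every $f$ with coefficient vector in $\mathbb F_q^{k+1}\cap U$.
\end{proof}

\begin{remark}\label{rem:one}
Let $k<d$ be arbitrary and $p\equiv1\pmod d$, $p>N_0$. Give $\xi_i$ the weight $i$. Every monomial of $\tilde F_n$ has weight $(p-1)\frac{n(n-1)}2=dP(n)$ by Example~\ref{ex:simple}, so a monomial of degree $P(n)$ is a power of $\xi_d$. Lemma~\ref{lem:top} with $\lambda=\mu=\emptyset$ gives $g_n=\pm\xi_d^{P(n)}/\prod_iM_i!$, and Proposition~\ref{prop:crit} gives $\operatorname{NP}_T(f)=bP$ for every $f$. For $d>2k$ and $k\nmid d$ we do not treat the other classes $c$ for which $\mathbf B(c)$ holds; by Lemma~\ref{lem:fail} they do not affect sharpness.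
\end{remark}

\section{The sharp pairs}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]
If $\mathbf B(c)$ fails for a unit $c$, then by Dirichlet's theorem there are infinitely many primes $p\equiv c\pmod d$, and by part (a) and Remark~\ref{rem:noU} generic equality fails at each of them with $p>N_0$. So $(d,k)$ is not sharp. Conversely, suppose $\mathbf B(c)$ holds for all units $c$. If $d>2k$, then $k\mid d$ by Lemma~\ref{lem:fail}; if $d=2k$, then $k\mid d$ as well. So $k\mid d$ or $d<2k$, and part (b) shows that $(d,k)$ is sharp. For $d\ge2k$, Lemmas~\ref{lem:fail} and~\ref{lem:small} show that $\mathbf B(c)$ holds for all $c$ if and only if $k\mid d$.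

Let $k<d<2k$, put $\delta=d-k\in[1,k-1]$, and fix a unit $c$. We show that $\mathbf B(c)$ is equivalent to \eqref{eq:star} for this $c$. With $v=\rho(r)$, the inequality of $\mathbf B(c)$ at $(r,t)$ reads $\sum_{t<y\le v}\nu_y\le0$ if $t\le v$, and $\sum_{v<y\le t}\nu_y\ge0$ if $t\geq v$.

\emph{The range $r<k$.} Here $v=r$. For $y>r$ the residue $y$ does not occur in $[0,r]$, so $\nu_y\ge0$ and the inequality holds for $t\ge r$. For $t<r$ each $y$ with $t<y\le r$ occurs once in $[0,r]$, and the index $i=0$ has residue $0\le t$; so the inequality is \eqref{eq:star}.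

\emph{The range $r=k+v$, $0\le v\le\delta-1$.} We deduce the inequalities from \eqref{eq:star}, by passing to complements. For $y\le v$ the residue $y$ occurs twice in $[0,r]$, the maximum possible, so $\nu_y\le0$ and the inequality holds for $t\le v$. Let $t>v$ and $r'=d-1-r=\delta-1-v<k$. The complement of $\{\langle ci\rangle:0\le i\le r\}$ in $[0,d-1]$ is $\{\langle-ci'\rangle:1\le i'\le r'\}$, with $i'=d-i$. The residue $y$ occurs $1+1_{y<\delta}$ times in $[0,d-1]$, and once in $[0,r]$ if $y>v$. Therefore
\[
\sum_{v<y\le t}\nu_y=\min(t,\delta-1)-v-\#\{1\le i'\le r':v<\rho(\langle-ci'\rangle)\le t\}.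
\]
If $t\ge\delta-1$, this is at least $(\delta-1-v)-r'=0$. Let $t\le\delta-2$ and $t'=\delta-1-t$, so $0\le t'<r'<k$. If $y=\rho(\langle-ci'\rangle)$ satisfies $v<y\le t$, then $\langle-ci'\rangle\in\{y,k+y\}$, so $\langle ci'\rangle=d-\langle-ci'\rangle\in\{k+\delta-y,\delta-y\}$ has residue $\delta-y$, and $t'<\delta-y\le r'$. By \eqref{eq:star} for $(t',r')$ there are at most $r'-t'=t-v$ such $i'$, so the sum is nonnegative.
\end{proof}

For part (d) we need to measure how far a set is from being invariant under a shift.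

\begin{lemma}\label{lem:interval}
Let $I\subset\mathbb Z/d$ be a set of $m$ consecutive residues, $0<m<d$, and let $1\le g\le d-1$. Then $|(I+g)\setminus I|=\min(g,d-g,m,d-m)$.
\end{lemma}

\begin{proof}
For sets $J,J'$ of equal size $|J\setminus J'|=|J'\setminus J|$. So the left side is unchanged if $g$ is replaced by $-g$, since $|(I+g)\setminus I|=|I\setminus(I-g)|$, and if $I$ is replaced by its complement $I^c$, since $(I+g)\setminus I=I^c\setminus(I^c+g)$. We may thus assume $g,m\le d/2$ and $I=[0,m-1]$. Then $I+g=[g,g+m-1]\subset[0,d-1]$, and the difference has $\min(g,m)$ elements.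
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]
Let $\delta=d-k\le3$. The pairs with $d\ge2k$ are $(2,1)$; $(3,1),(4,2)$; and $(4,1),(5,2),(6,3)$. By part (c) all are sharp except $(5,2)$. So let $d<2k$ and test \eqref{eq:star}. For $t=0$ it holds, since only $r$ indices are counted. A residue $y\ge\delta$ has just one representative in $[0,d-1]$, and the numbers $\langle ci\rangle$ are distinct; so \eqref{eq:star} holds whenever $t+1\ge\delta$. For $\delta\le2$ this covers all $t\ge1$, which settles $k=d-1$ and $k=d-2$.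

Let $\delta=3$, so $d\ge7$. Only $t=1$ remains, with $2\le r\le k-1=d-4$. The elements of $[0,d-1]$ whose residue $y$ satisfies $1<y\le r$ are $2,\dots,r$ and $k+2=d-1$. There are $r$ of them, one more than \eqref{eq:star} allows. So \eqref{eq:star} fails if and only if, for some unit $c$ and some $2\le r\le d-4$, the set $\mathcal A=\{ci:0\le i\le r\}\subset\mathbb Z/d$ equals
\[
\{-1,0,2,3,\dots,r\}.
\]
Suppose it does. Then $(\mathcal A+1)\setminus\mathcal A=\{1,r+1\}$ has two elements. Let $g\in[1,d-1]$ be the inverse of $c$. Multiplication by $g$ maps $\mathcal A$ to $I=[0,r]$ and $\mathcal A+1$ to $I+g$. Here $m=r+1\ge3$ and $d-m\ge3$, so Lemma~\ref{lem:interval} gives $g\equiv\pm2$. If $g\equiv2$, then $1=2c\in\mathcal A$, which is false. So $g\equiv-2$. From $2\in\mathcal A$ we get $-4\in I$, that is, $d-4\le r$, so $r=d-4$. The complement of $\mathcal A$ is then $\{1,-3,-2\}$, and multiplication by $-2$ maps it onto the complement $\{-3,-2,-1\}$ of $I$. Since $1\mapsto-2$, we get $\{6,4\}=\{-3,-1\}$ in $\mathbb Z/d$. The case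 $4\equiv-1$ forces $d\mid5$, which is excluded; the case $4\equiv-3$ forces $d=7$. Conversely, for $d=7$, $k=4$, $c=3$, $r=3$ we have $\mathcal A=\{0,3,6,2\}=\{-1,0,2,3\}$, so \eqref{eq:star} fails. Hence a pair with $k=d-3$ is sharp if and only if $d\notin\{5,7\}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LL} Chunlei Liu, Wenxin Liu, \emph{$T$-adic exponential sums of polynomials in one variable}, arXiv:0911.0511 (2009).
\bibitem{Mac} Macdonald, \emph{Symmetric Functions and Hall Polynomials}.
\end{thebibliography}
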